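# Rank-three quadrics through a projected rational normal curve

Throughout, $\mathbb K$ is an algebraically closed field with $\operatorname{char}(\mathbb K)=0$, and $S=\mathbb K[s,t]$ with graded pieces $S_e$, so $\dim S_e=e+1$.

## 1. The rational normal curve, where polarization is enough

The rank of a quadratic form is the rank of its symmetric matrix. A nondegenerate projective variety $X\subset\mathbb P^r$ satisfies **property** $\mathrm{QR}(k)$ if its homogeneous ideal is generated by quadratic polynomials of rank at most $k$. When the ideal of $X$ is generated by quadrics, the **rank index** of $X$, written $\operatorname{rank-index}(X)$, is the least $k$ for which $X$ satisfies $\mathrm{QR}(k)$. For irreducible nondegenerate $X$ one always has $\operatorname{rank-index}(X)\ge 3$: a nonzero quadric of rank at most $2$ is a product of two linear forms, and neither of them vanishes on $X$. So $3$ is the best possible value, and we ask which curves reach it.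

We start with the curve for which this is easy. Let $\tilde{\mathcal C}\subset\mathbb P^d$ be the rational normal curve of degree $d$, the image of $[s:t]\mapsto[s^d:s^{d-1}t:\cdots:t^d]$. We regard $\mathbb P^d$ as $\mathbb P(S_d^*)$: a point is a nonzero functional $p$ on $S_d$ up to scalar, with coordinates $p(s^{d-i}t^i)$. Linear forms on $\mathbb P^d$ are then the elements of $S_d$, and $\tilde{\mathcal C}=\{\mathrm{ev}_z:z\in\mathbb P^1\}$, where $\mathrm{ev}_z$ is evaluation at $z$.

A quadratic form in linear forms from a space $V\subset S_d$ is an element of $\mathrm{Sym}^2V$. We identify it with a symmetric tensor by $XY\mapsto\frac12(X\otimes Y+Y\otimes X)$, that is, with a form $F(x,y)=F(y,x)$ of bidegree $(d,d)$ in two points $x,y\in\mathbb P^1$. Restricting the quadric to the curve multiplies the two factors, so it is the operation $F(x,y)\mapsto F(x,x)\in S_{2d}$. The rank of the quadric is the rank of the tensor.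

Let $[xy]=x_0y_1-x_1y_0$. If $F$ is symmetric and $F(x,x)=0$, then $F=[xy]F'$ with $F'$ antisymmetric. Hence $F'$ also vanishes on the diagonal, and
$$F=[xy]^2\,G(x,y),\qquad G\in\mathrm{Sym}^2S_{d-2}.\tag{1}$$
Conversely, every such $F$ vanishes on the diagonal.

**Proposition 1.** For $d\ge 3$, the quadrics containing $\tilde{\mathcal C}$ are spanned by quadrics of rank $3$. The same holds for the projection of $\tilde{\mathcal C}$ from a point $\mathrm{ev}_w$ of $\tilde{\mathcal C}$.

*Proof.* The space $\mathrm{Sym}^2S_{d-2}$ is spanned by the squares $h(x)h(y)$, by polarization: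
$$h(x)h'(y)+h'(x)h(y)=(h+h')(x)(h+h')(y)-h(x)h(y)-h'(x)h'(y).$$
So by (1) the quadrics containing $\tilde{\mathcal C}$ are spanned by the forms $[xy]^2h(x)h(y)$, $0\ne h\in S_{d-2}$. Since $[xy]=s(x)t(y)-s(y)t(x)$, expanding the square gives
$$[xy]^2h(x)h(y)\ \longleftrightarrow\ 2\bigl((hs^2)(ht^2)-(hst)^2\bigr),$$
and $hs^2,hst,ht^2$ are linearly independent, so the rank is $3$.

For the projection, let $\ell\in S_1$ have root $w$. The linear forms on the target are the elements of $S_d$ killed by $\mathrm{ev}_w$, that is, $V=\ell S_{d-1}$. An element of $\mathrm{Sym}^2V$ is $\ell(x)\ell(y)F_1$ with $F_1\in\mathrm{Sym}^2S_{d-1}$. It vanishes on the diagonal iff $F_1$ does, iff $F_1\in[xy]^2\,\mathrm{Sym}^2S_{d-3}$. So the quadrics are spanned by $[xy]^2(\ell h)(x)(\ell h)(y)$ with $h\in S_{d-3}$, which have rank $3$ as before. $\square$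

Now project from an arbitrary point $p\in\mathbb P^d$. Only linear forms killed by $p$ survive, so $F$ must satisfy the extra condition $p_x\bigl([xy]^2G(x,y)\bigr)=0$, where $p_x$ means that $p$ is applied in the variable $x$. This linear condition no longer carves out a space of the form $\mathrm{Sym}^2(\cdot)$, and polarization has nothing to act on. Which of these curves still have enough quadrics of rank $3$?

## 2. Projecting from a point off the curve

Put $r=d-1$, so $\tilde{\mathcal C}\subset\mathbb P^{r+1}$ has degree $r+1=d$. For $k\ge1$ let $\tilde{\mathcal C}^k$ be the closure of the set of points lying in the $(k-1)$-dimensional linear spaces spanned by general collections of $k$ points of $\tilde{\mathcal C}$. The **$\tilde{\mathcal C}$-rank** of $p$ is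
$$\operatorname{rank}_{\tilde{\mathcal C}}(p)=\min\{k\mid p\in\tilde{\mathcal C}^k\}.$$
Because of the closure, a point on a tangent line of $\tilde{\mathcal C}$ but off the curve has rank $2$.

For $0\ne p\in S_d^*$ put $V_p=\ker p\subset S_d$, of dimension $d$. The projection $\pi_p:\mathbb P^{r+1}\dashrightarrow\mathbb P^r=\mathbb P(V_p^*)$ restricts functionals to $V_p$. Let $\mathcal C_p$ be the closure of $\pi_p(\tilde{\mathcal C})$, and
$$I(p)=I(\mathcal C_p)_2=\ker\bigl(\mathrm{Sym}^2V_p\to S_{2d}\bigr).$$

For $h\in S_e$ with $e\le d$ let $hp\in S_{d-e}^*$ be $(hp)(F)=p(hF)$; for $e>d$ put $hp=0$. Let $\mathrm{Ann}(p)=\{h:hp=0\}$, a homogeneous ideal, and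
$$k(p)=\min\{e:\mathrm{Ann}(p)_e\ne0\}.$$
For $e\le d$, $h\in\mathrm{Ann}(p)_e$ means that $p$ kills $hS_{d-e}$. As an example, let $e_c$ be the functional "coefficient of $s^{d-c}t^c$", which is the $c$-th coordinate point $p_c$. Then $\mathrm{Ann}(e_c)=(t^{c+1},s^{d-c+1})$ and $k(e_c)=\min(c,d-c)+1$. Lemma 5 below shows $\operatorname{rank}_{\tilde{\mathcal C}}(p)=k(p)$ in general.

The question comes from Jaewoo Jung, Hyunsuk Moon and Euisung Park, "On the rank index of projective curves of almost minimal degree", arXiv:2411.17494 (2024). In the setting of their Theorem 1.1, $p$ is a point with $\operatorname{rank}_{\tilde{\mathcal C}}(p)\ge4$ and $\mathcal C=\pi_p(\tilde{\mathcal C})\subset\mathbb P^r$, a smooth rational curve of degree $r+1$. It is known that the homogeneous ideal of $\mathcal C$ is then generated by quadrics, that $\operatorname{rank-index}(\mathcal C)\le4$, and that $\operatorname{rank-index}(\mathcal C)=3$ if $p=p_c$ is a coordinate point (so $3\le c\le r-2$). Is the rank index $3$ for every such $p$? It is.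

**Theorem 2.** If $\operatorname{rank}_{\tilde{\mathcal C}}(p)\ge4$, then $I(p)$ is spanned by quadrics of rank $3$. More precisely, it is spanned by quadrics $(ha^2)(hb^2)-(hab)^2$ with $\deg a=\deg b\le2$. Since the ideal of $\mathcal C$ is known to be generated by quadrics and the rank index is always $\ge3$, $\operatorname{rank-index}(\mathcal C)=3$.

**Theorem 3.** Let $d\ge4$, let $p\in\mathbb P^{r+1}$ be any point, and let $k=\operatorname{rank}_{\tilde{\mathcal C}}(p)$. Then $I(p)$ is spanned by quadrics of rank $\le3$, except exactly when $k=3$ and either $d=4$, or $d\ge5$ and the cubic $f$ (unique up to scalar) spanning $\mathrm{Ann}(p)_3$ has a multiple root. Consequently, for $r\ge3$ and any $p$: if the ideal of $\mathcal C_p$ is generated by quadrics, then $\operatorname{rank-index}(\mathcal C_p)=3$.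

## 3. Annihilators and secant varieties

The one outside tool is the following classical theorem.

**Theorem 4** (Sylvester; Iarrobino–Kanev, *Power Sums, Gorenstein Algebras, and Determinantal Loci*, Thm 1.44). For $0\ne p\in S_d^*$, $\mathrm{Ann}(p)=(f,g)$ with $f,g$ coprime and $\deg f=k(p)=k\le\deg g=d+2-k$.

In particular $2k\le d+2$. Reading off graded pieces below the degree of $g$ gives two facts.

- (S1) $\mathrm{Ann}(p)_e=fS_{e-k}$ for $e\le d+1-k$. In particular $\mathrm{Ann}(p)_k=\mathbb Kf$ if $2k\le d+1$.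
- (S2) If $2k=d+2$, then $\mathrm{Ann}(p)_k=\langle f,g\rangle$ is a base-point-free pencil.

**Lemma 5.** For $d\ge2$, $\operatorname{rank}_{\tilde{\mathcal C}}(p)=k(p)$. So rank $\ge4$ forces $d\ge6$.

*Proof.* For $1\le e\le d$ let $\Gamma=\{([f],[p]):f\in S_e,\ p(fS_{d-e})=0\}\subset\mathbb P(S_e)\times\mathbb P(S_d^*)$. It is closed. The space $(fS_{d-e})^\perp$ has dimension $(d+1)-(d-e+1)=e$, so $\Gamma$ is a $\mathbb P^{e-1}$-bundle over $\mathbb P(S_e)$ and is irreducible. If $f$ is squarefree with roots $w_1,\dots,w_e$, the functionals $\mathrm{ev}_{w_i}$ lie in $(fS_{d-e})^\perp$ and are independent by interpolation (as $e\le d+1$), so the fiber over $f$ is their span. General collections of $e$ points correspond to a dense open set of squarefree $f$. The part of $\Gamma$ over this set is dense in $\Gamma$, and the image of $\Gamma$ in $\mathbb P(S_d^*)$ is closed. Hence the image, which is $\{p:\mathrm{Ann}(p)_e\ne0\}$, equals the closure $\tilde{\mathcal C}^e$. Since $k(p)\le(d+2)/2\le d$, taking the least $e$ gives the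 claim. If $k(p)\ge4$, then $8\le d+2$. $\square$

The next lemma describes how $k$ changes when $p$ is multiplied by a linear form.

**Lemma 6.** Let $\ell\ne0$ be linear and $k=k(p)\ge2$. Then $\ell p\ne0$ and $k(\ell p)\ge k-1$. If moreover $2k\le d+1$, $\mathrm{Ann}(p)_k=\mathbb Kf$ and $\ell\nmid f$, then $k(\ell p)=k$ and $f\in\mathrm{Ann}(\ell p)$.

*Proof.* We have $\ell p\ne0$ because $\mathrm{Ann}(p)_1=0$. Since $h\in\mathrm{Ann}(\ell p)\iff\ell h\in\mathrm{Ann}(p)$, a nonzero $h\in\mathrm{Ann}(\ell p)_e$ gives $e+1\ge k$. In the second case $f(\ell p)=\ell(fp)=0$, so $k(\ell p)\le k$. If $h\in\mathrm{Ann}(\ell p)_{k-1}$, then $\ell h\in\mathbb Kf$, and $\ell\nmid f$ forces $h=0$. $\square$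

## 4. Rank-three elements of $I(p)$, and its dimension

A symmetric $F$ lies in $\mathrm{Sym}^2V_p$ iff $p_xF=0$: this puts $F$ in $V_p\otimes S_d$, by symmetry also in $S_d\otimes V_p$, and the intersection is $V_p\otimes V_p$. With (1),
$$I(p)\cong\bigl\{G\in\mathrm{Sym}^2S_{d-2}:\ p_x\bigl([xy]^2G(x,y)\bigr)=0\bigr\},\qquad F=[xy]^2G.\tag{2}$$

The quadrics of Proposition 1 generalize as follows. Let $\deg a=\deg b=m\ge1$ with $a,b$ independent, let $0\ne h$ with $\deg h=d-2m$, and put
$$F_{h;a,b}=h(x)h(y)\bigl(a(x)b(y)-a(y)b(x)\bigr)^2.$$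
With $X=ha^2$, $Y=hab$, $Z=hb^2$ this is the quadratic form $2(XZ-Y^2)$. The forms $a^2,ab,b^2$ are independent: a relation between them is a binary quadratic form in $a,b$, hence a product of two linear combinations of $a,b$, and one of these would be zero. So $F_{h;a,b}$ has rank exactly $3$, and it lies in $\mathrm{Sym}^2V_p$ iff $X,Y,Z\in V_p$. It vanishes on the diagonal, hence
$$F_{h;a,b}\in I(p)\iff p(ha^2)=p(hab)=p(hb^2)=0.\tag{3}$$
In other words, the plane $W=\langle a,b\rangle$ is totally isotropic for the symmetric bilinear form $(a,b)\mapsto p(hab)$ on $S_m$. A change of basis of $W$ multiplies $a(x)b(y)-a(y)b(x)$ by a determinant, so up to scalar $F_{h;a,b}$ depends only on $h$ and $W$. For $m=1$ we have $W=S_1$ and $F_{h;s,t}=[xy]^2h(x)h(y)$.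

**Lemma 7.** Every rank $3$ element of $I(p)$ is a multiple of some $F_{h;a,b}$. $I(p)$ contains no nonzero element of rank $\le2$.

*Proof.* A nonzero element of rank $\le2$ would be a product $XY$ with $X,Y\in V_p$ nonzero and $XY=0$ in $S$, which is impossible. A rank $3$ element is, up to scalar, $XZ-Y^2$ with $X,Y,Z\in V_p$ independent and $XZ=Y^2$ in $S$. Put $h=\gcd(X,Z)$, $X=hA$, $Z=hB$. Then $h^2\mid Y^2$, so $h\mid Y$ and $(Y/h)^2=AB$. As $A,B$ are coprime and their product is a square, each is a square: $A=a^2$, $B=b^2$, $Y=\pm hab$. Replace $b$ by $-b$ if needed. Since $X,Z$ are independent, so are $a,b$. $\square$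

To know when a family of quadrics spans, we need $\dim I(p)$.

**Lemma 8.** If $k(p)\ge3$, then $\dim I(p)=\frac{d^2-3d-2}2$. If $k(p)=2$ and $d\ge3$, then $\dim I(p)=\frac{d(d-3)}2$.

*Proof.* Let $V=V_p$, and let $V\cdot V\subset S_{2d}$ be the span of products. Then $\dim I(p)=\binom{d+1}2-\dim V\cdot V$, so we look for functionals $\lambda$ killing $V\cdot V$.

Let $0\ne\lambda\in S_{2d}^*$ with $\lambda(V\cdot V)=0$. For $v\in V$ the functional $v\lambda\in S_d^*$ kills $V$, so $v\lambda\in\mathbb Kp$. Hence $V'=V\cap\mathrm{Ann}(\lambda)_d$, the kernel of $v\mapsto v\lambda$ on $V$, has dimension at least $d-1\ge1$. So $k(\lambda)\le d$, and (S1) for $\lambda$, in degree $d\le 2d+1-k(\lambda)$, gives $\mathrm{Ann}(\lambda)_d=f_\lambda S_{d-k(\lambda)}$, of dimension $d+1-k(\lambda)$. This is at least $d-1$, so $k(\lambda)\le2$.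

If $k(\lambda)=1$, then $\lambda$ kills $\ell_zS_{2d-1}$ for a linear form $\ell_z$ with some root $z$, so $\lambda=c\,\mathrm{ev}_z$ with $c\ne0$, and $v(z)^2=0$ for all $v\in V$. Hence $V=\ell_zS_{d-1}$ by dimension, and $k(p)=1$. If $k(\lambda)=2$, then $V'$ and $f_\lambda S_{d-2}$ both have dimension $d-1$, so $f_\lambda S_{d-2}=V'\subset V$ and $f_\lambda\in\mathrm{Ann}(p)_2$.

Suppose $k(p)\ge3$. Neither case is possible, so $V\cdot V=S_{2d}$ and $\dim I(p)=\frac{d(d+1)}2-(2d+1)=\frac{d^2-3d-2}2$.

Suppose $k(p)=2$ and $d\ge3$. Then $\mathrm{Ann}(p)_2=\mathbb Kf$ by (S1), since $4\le d+1$. By the above, every $\lambda$ killing $V\cdot V$ kills $fS_{2d-2}$; such functionals form a $2$-dimensional space. Conversely, write $V=fS_{d-2}\oplus\mathbb Kv$. A functional killing $fS_{2d-2}$ kills $V\cdot V$ iff it also kills $v^2$. This last condition is nontrivial, because $f\nmid v^2$. Indeed, suppose $f\mid v^2$. If $f$ is squarefree, then $f\mid v$, a contradiction. If $f=\ell^2$, then $\ell\mid v$, so $V=\ell S_{d-1}$ and $k(p)=1$,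 a contradiction. So $V\cdot V$ has codimension $1$ and $\dim I(p)=\frac{d(d+1)}2-2d=\frac{d(d-3)}2$. $\square$

## 5. The quadrics $[xy]^2h(x)h(y)$ fall short by at least $2d-7$

The natural first attempt is to repeat Section 1: use the quadrics $F_{h;s,t}=[xy]^2h(x)h(y)$ that lie in $I(p)$, and hope that polarization fills the space. The dimension formula shows where this stops.

**Proposition 9.** Let $k(p)\ge4$. The elements $F_{h;a,b}\in I(p)$ with $\deg a=1$ never span $I(p)$. Thus the bound $\deg a\le2$ in Theorem 2 is optimal.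

*Proof.* By (3), such elements are multiples of $[xy]^2h(x)h(y)$ with $p(hS_2)=0$, that is, $h\in\mathrm{Ann}(p)_{d-2}$. The map $S_{d-2}\to S_2^*$, $u\mapsto up$, is the transpose of $S_2\to S_{d-2}^*$, $e\mapsto ep$, since $(up)(e)=p(ue)=(ep)(u)$. The latter is injective because $\mathrm{Ann}(p)_2=0$. So $u\mapsto up$ is onto, and its kernel $\mathrm{Ann}(p)_{d-2}$ has dimension $(d-1)-3=d-4$. The elements in question therefore span a space of dimension at most
$$\dim\mathrm{Sym}^2\mathrm{Ann}(p)_{d-2}=\frac{(d-4)(d-3)}2=\dim I(p)-(2d-7)<\dim I(p).\qquad\square$$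

So we need $\deg a\ge2$. By (3), degree $2$ means choosing $h\in S_{d-4}$ such that the form $(a,b)\mapsto p(hab)$ on the $3$-dimensional space $S_2$ has a totally isotropic plane. A nondegenerate form on a $3$-dimensional space has none, so the form must be degenerate. Conversely, if its kernel contains some $g\ne0$, then $S_2/\mathbb Kg$ is $2$-dimensional and has an isotropic vector $b$, because $\mathbb K$ is algebraically closed. Then $\langle g,b\rangle$ is a totally isotropic plane.

## 6. Three monomial curves by hand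

Write $x_i=s^{d-i}t^i$ and give $x_i$ weight $i$. In calculations we set $s=1$.

**The quartic, $d=4$, $p=e_2$.** Here $k=3$ and Lemma 8 gives $\dim I(p)=1$. The curve is $(x_0:x_1:x_3:x_4)=(1:t:t^3:t^4)$ in $\mathbb P^3$, and $I(p)$ is spanned by $x_0x_4-x_1x_3$, of rank $4$. There are no rank $3$ quadrics at all.

**A quintic, $d=5$, $p=e_2$.** Here $\mathrm{Ann}(p)=(t^3,s^4)$, so $k=3$ and $f=t^3$ has a triple root. By Lemma 8, $\dim I(p)=4$, so the general element of $I(p)$ is
$$\alpha(x_0x_4-x_1x_3)+\beta(x_0x_5-x_1x_4)+\gamma(x_1x_5-x_3^2)+\epsilon(x_3x_5-x_4^2).$$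
Restrict it to $x_5=0$: we get $x_4(\alpha x_0-\beta x_1-\epsilon x_4)-x_3(\alpha x_1+\gamma x_3)$. If $\alpha\ne0$, the four linear forms here are independent and the rank is already $4$. So every element of rank $\le3$ has $\alpha=0$, and such elements cannot span $I(p)$.

**The sextic, $d=6$, $p=e_3$.** Here $\mathrm{Ann}(p)=(s^4,t^4)$ and $k=4$, so this is an instance of Theorem 2 with the smallest possible $d$. The linear forms are $x_0,x_1,x_2,x_4,x_5,x_6$ and $\dim I(p)=8$. Let $R\subset I(p)$ be the span of the rank $3$ elements. The degree $1$ quadrics use $h\in\mathrm{Ann}(p)_4=\langle s^4,t^4\rangle$ and contribute only $3$ dimensions. So we use degree $2$.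

Take $h=1+\lambda t^2$, $a=1-\lambda t^2$, $b=t$. Then
$$ha^2=1-\lambda t^2-\lambda^2t^4+\lambda^3t^6,\quad hab=t-\lambda^2t^5,\quad hb^2=t^2+\lambda t^4,$$
and no $t^3$ appears, so for every $\lambda$ the rank $3$ quadric
$$(x_0-\lambda x_2-\lambda^2x_4+\lambda^3x_6)(x_2+\lambda x_4)-(x_1-\lambda^2x_5)^2$$
is in $R$. A polynomial in $\lambda$ all of whose values lie in the subspace $R$ has its coefficients in $R$. These are
$$x_0x_2-x_1^2,\quad x_0x_4-x_2^2,\quad 2(x_1x_5-x_2x_4),\quad x_2x_6-x_4^2,\quad x_4x_6-x_5^2.$$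

Next take $h=1+2t+2t^2$, $a=1$, $b=t-t^2$. Then $ha^2=1+2t+2t^2$, $hab=t+t^2-2t^4$ and $hb^2=t^2-t^4-2t^5+2t^6$, again without $t^3$. So
$$(x_0+2x_1+2x_2)(x_2-x_4-2x_5+2x_6)-(x_1+x_2-2x_4)^2\in R.$$
The substitution $t\mapsto\lambda t$ multiplies $x_i$ by $\lambda^i$, scales $p$, and preserves rank. It therefore preserves $R$, and the weight components of this quadric lie in $R$. In weights $5,6,7$ they are
$$-2(x_0x_5-x_1x_4),\qquad 2(x_0x_6-2x_1x_5+x_2x_4),\qquad 4(x_1x_6-x_2x_5).$$
With the five above this makes eight independent elements, so $R=I(p)$.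

The quintic explains a difficulty that will appear below: at $k=3$ some curves fail, and the position of the roots of $f$ matters.

## 7. Quadrics singular at a point of the curve

How could one produce all of $I(p)$ from lower degree? If $F(z,\cdot)=0$ for some $z\in\mathbb P^1$, then the quadric is singular at the point of $\mathcal C_p$ that is the image of $z$ (when $\mathrm{ev}_z\neq p$). Such quadrics come from degree $d-1$.

**Lemma 10.** Let $k(p)\ge2$, let $\ell_i\in S_1$ have root $z_i$, and let $N_i=\{F\in I(p):F(z_i,\cdot)=0\}$. Then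
$$N_i=\ell_i(x)\ell_i(y)\,I(\ell_ip).$$
If $z_1\ne z_2$ and $\ell_1\ell_2p\ne0$, then $N_1\cap N_2=\ell_1\ell_2(x)\,\ell_1\ell_2(y)\,I(\ell_1\ell_2p)$. Multiplication by $\ell(x)\ell(y)$ preserves rank and sends $F_{h;a,b}$ to $F_{\ell h;a,b}$.

*Proof.* If $F(z_i,\cdot)=0$, then $\ell_i(x)\mid F$, and by symmetry $F=\ell_i(x)\ell_i(y)F_1$ with $F_1$ symmetric. As $F(x,x)=\ell_i(x)^2F_1(x,x)$, $F$ vanishes on the diagonal iff $F_1$ does. Also $p_xF=\ell_i(y)\,(\ell_ip)_xF_1$, which is zero iff $(\ell_ip)_xF_1=0$. So $F\in I(p)$ iff $F_1\in I(\ell_ip)$. For two distinct points, $F$ is divisible by $\ell_1\ell_2(x)$ and by $\ell_1\ell_2(y)$, and the same computation applies. Rank is preserved because $v\mapsto\ell v$ is injective. The last claim is immediate from the definition. $\square$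

Two points are never enough: every $F\in N_1$ vanishes at $(z_1,z_2)$ because $F(z_1,\cdot)=0$, and every $F\in N_2$ does because $F(\cdot,z_2)=0$. So $N_1+N_2$ lies in the subspace $\{F(z_1,z_2)=0\}$. In good situations this is the only defect, and a third point repairs it.

**Lemma 11.** Let $k(p)\ge2$, let $z_1,z_2,z_3\in\mathbb P^1$ be distinct with $\ell_1\ell_2p\ne0$, suppose
$$\dim I(\ell_1p)+\dim I(\ell_2p)-\dim I(\ell_1\ell_2p)=\dim I(p)-1,\tag{4}$$
and suppose some $F_1\in I(\ell_3p)$ has $F_1(z_1,z_2)\ne0$. Then $I(p)=N_1+N_2+N_3$.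

*Proof.* By Lemma 10 the left side of (4) is $\dim(N_1+N_2)$, so $N_1+N_2$ has codimension $1$ in $I(p)$. All its elements vanish at $(z_1,z_2)$. The element $\ell_3(x)\ell_3(y)F_1\in N_3$ takes the value $\ell_3(z_1)\ell_3(z_2)F_1(z_1,z_2)\ne0$ there. $\square$

Condition (4) is automatic when one formula of Lemma 8 applies to all the spaces involved. Both $\delta(d)=\frac{d^2-3d-2}2$ and $\delta(d)=\frac{d(d-3)}2$ are quadratic in $d$ with leading coefficient $\frac12$, so their second difference is $1$:
$$2\delta(d-1)-\delta(d-2)=\delta(d)-1.\tag{5}$$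

We would like to induct on $d$ with the hypothesis $k(p)\ge4$. This breaks at $d=6$. There $k(p)=4$, but $\ell p\in S_5^*$ has $2k(\ell p)\le7$, so $k(\ell p)=3$ for every $\ell$. We land among the quintics with $k=3$, and some of these have too few rank $3$ quadrics. For the sextic $p=e_3$ of Section 6, the choice $\ell=t$ gives $\ell p=e_2\in S_5^*$, exactly the failing quintic. The way out is to enlarge the class: admit $k=3$ when the cubic $f$ is squarefree, show that this class passes from $p$ to $\ell p$ for almost every $\ell$, and treat these quintics directly.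

For $d\ge5$ call $p\in S_d^*$ **good** if $k(p)\ge4$, or if $k(p)=3$ and the cubic $f$ with $\mathrm{Ann}(p)_3=\mathbb Kf$ is squarefree. (For $k=3$ this $f$ is unique up to scalar by (S1), as $6\le d+1$.) For instance $e_2\in S_5^*$ is not good, while $\mathrm{ev}_{w_1}+\mathrm{ev}_{w_2}+\mathrm{ev}_{w_3}\in S_5^*$ with distinct $w_i$ is good: the cubic with roots $w_i$ annihilates it, and no nonzero quadratic form $q$ does, since $q\,p=\sum q(w_i)\mathrm{ev}_{w_i}$ with independent $\mathrm{ev}_{w_i}\in S_3^*$, and $q$ cannot vanish at three points.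

**Proposition 12.** If $d\ge5$ and $p$ is good, then $I(p)$ is spanned by elements $F_{h;a,b}$ with $\deg a\le2$.

The proof occupies the next two sections.

## 8. Quintics whose cubic $f$ is squarefree

This is the base case $d=5$ of Proposition 12. Since $2k\le7$ and $p$ is good, $k=3$. Write $f=m_1m_2m_3$ with linear $m_i$ having distinct roots $w_i$, and put $g_i=f/m_i$. By Lemma 8, $\dim I(p)=4$, so we need four independent elements.

**Step 1: construct four elements.** First, $F_0=[xy]^2f(x)f(y)=F_{f;s,t}\in I(p)$, because $fS_2\subset\ker p$. For the others we look for $h=m_i$ and quadratic $a,b$, as at the end of Section 5. For $i=1,2,3$ the symmetric bilinear form $\beta_i(a,b)=p(m_iab)$ on $S_2$ has kernel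
$$\{h\in S_2:m_ih\in\mathrm{Ann}(p)_3=\mathbb Kf\}=\mathbb Kg_i.$$
The $2$-dimensional space $S_2/\mathbb Kg_i$ contains a nonzero isotropic vector, so there is $b_i\in S_2\setminus\mathbb Kg_i$ with $p(m_ib_i^2)=0$. Since $g_i$ is in the kernel, also $p(m_ig_i^2)=p(m_ig_ib_i)=0$. By (3), $F_i:=F_{m_i;g_i,b_i}\in I(p)$.

**Step 2: compute these elements at the roots of $f$, which will separate them.** Set $x=w_j$. Then $F_0(w_j,y)=0$ since $f(w_j)=0$, and $F_j(w_j,y)=0$ since $m_j(w_j)=0$. For $i\ne j$ we have $m_j\mid g_i$, so $g_i(w_j)=0$ and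
$$F_i(w_j,y)=m_i(w_j)\,b_i(w_j)^2\,m_i(y)g_i(y)^2=c_{ij}\,f(y)g_i(y),\qquad c_{ij}=m_i(w_j)b_i(w_j)^2.$$

**Step 3: check that $c_{ij}\ne0$.** This is where squarefreeness of $f$ enters decisively. We have $m_i(w_j)\ne0$. Suppose $b_i(w_j)=0$. Then $g_i$ and $b_i$ are both divisible by $m_j$, so $\langle g_i,b_i\rangle=m_jS_1$. This plane is totally isotropic for $\beta_i$, so $p(m_im_j^2S_2)=0$, that is, $m_im_j^2\in\mathrm{Ann}(p)_3=\mathbb Kf$. But $f$ has no double root, a contradiction.

**Step 4: conclude independence.** The $g_i$ are linearly independent, because $g_i(w_j)=0$ for $j\neq i$ and $g_i(w_i)\ne0$. Suppose $\sum_{i=0}^3\lambda_iF_i=0$. Setting $x=w_j$ gives $\sum_{i\ge1,\,i\ne j}\lambda_ic_{ij}\,f g_i=0$, hence $\lambda_i=0$ for all $i\ge1$ with $i\ne j$. Varying $j$ gives $\lambda_1=\lambda_2=\lambda_3=0$, and then $\lambda_0=0$. So $F_0,\dots,F_3$ is a basis of $I(p)$, and each has $\deg a\le2$.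

## 9. Passing from degree $d-1$ to degree $d$

Now let $d\ge6$, assume Proposition 12 in degree $d-1$, let $p\in S_d^*$ be good and $k=k(p)$.

**Step 1: goodness is inherited.** We show that $\ell p$ is good for all but finitely many $[\ell]$. By Theorem 4, $2k\le d+2$, so the following cases are exhaustive.

Suppose $k\ge4$ and $2k\le d+1$. For $\ell\nmid f$, Lemma 6 gives $k(\ell p)=k\ge4$.

Suppose $k\ge5$ and $2k=d+2$. Then $k(\ell p)\ge k-1\ge4$ for every $\ell$.

Suppose $k=4$ and $2k=d+2$, so $d=6$. Then $k(\ell p)\ge3$ by Lemma 6 and $2k(\ell p)\le7$, so $k(\ell p)=3$, and we must see that the cubic is squarefree. By (S2), $\mathrm{Ann}(p)_4=\langle f,g\rangle$ is a base-point-free pencil of quartics. We claim that only finitely many members have a multiple root. In an affine coordinate, $f'g-fg'$ is not identically zero, because $f/g$ is not constant and the characteristic is $0$. If a member $\alpha f+\beta g$ has a multiple root at a finite point $z$, then $\alpha f(z)+\beta g(z)=0=\alpha f'(z)+\beta g'(z)$, so $f'g-fg'$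 vanishes at $z$. So multiple roots of members occur only at finitely many points of $\mathbb P^1$ (including possibly $\infty$). Through each point passes exactly one member, since there are no base points, which proves the claim. Now $\mathrm{Ann}(\ell p)_3=\{h:\ell h\in\mathrm{Ann}(p)_4\}$ is spanned by $q/\ell$, where $q$ is the unique member vanishing at the root of $\ell$. Unless that root is one of the at most four roots of one of the finitely many exceptional members, $q$ is squarefree, hence so is $q/\ell$, and $\ell p$ is good.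

Suppose $k=3$. Since $6\le d+1$, Lemma 6 gives $k(\ell p)=3$ and $f\in\mathrm{Ann}(\ell p)_3$ for $\ell\nmid f$. Since $6\le(d-1)+1$, $\mathrm{Ann}(\ell p)_3=\mathbb Kf$ by (S1), and $f$ is squarefree.

**Step 2: control the second multiplication.** To use the dimension formula for $I(\ell\ell'p)$, we show that if $\ell p$ is good, then $k(\ell\ell'p)\ge3$ for all but finitely many $[\ell']$. If $k(\ell p)\ge4$, Lemma 6 gives $k(\ell'\ell p)\ge3$. If $k(\ell p)=3$, then $6\le(d-1)+1$, so the second part of Lemma 6 applies to $\ell p\in S_{d-1}^*$, and $k(\ell'\ell p)=3$ for all $\ell'$ not dividing its cubic.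

**Step 3: choose three points and apply Lemma 11.** Let $\delta(d)=\frac{d^2-3d-2}2$. Choose $z_3$ with $\ell_3p$ good. By Lemma 8, $\dim I(\ell_3p)=\delta(d-1)\ge\delta(5)=4$; fix $0\ne F_1\in I(\ell_3p)$. Choose $z_1\ne z_3$ with $\ell_1p$ good and $F_1(z_1,\cdot)\not\equiv0$. Choose $z_2\ne z_1,z_3$ with $\ell_2p$ good, $k(\ell_1\ell_2p)\ge3$ and $F_1(z_1,z_2)\ne0$. By Steps 1 and 2 each choice excludes only finitely many points. All of $p,\ell_1p,\ell_2p,\ell_1\ell_2p$ are nonzero with $k\ge3$, so Lemma 8 gives $I(p),I(\ell_ip),I(\ell_1\ell_2p)$ the dimensions $\delta(d),\delta(d-1),\delta(d-2)$, and (4) is (5). By Lemmas 10 and 11,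
$$I(p)=\sum_{i=1}^3\ell_i(x)\ell_i(y)\,I(\ell_ip).$$
By induction each $I(\ell_ip)$ is spanned by elements $F_{h;a,b}$ with $\deg a\le2$. Multiplication by $\ell_i(x)\ell_i(y)$ turns them into $F_{\ell_ih;a,b}$, so $I(p)$ is spanned by such elements too. This proves Proposition 12. $\square$

**Proof of Theorem 2.** By Lemma 5, $\operatorname{rank}_{\tilde{\mathcal C}}(p)\ge4$ means $k(p)\ge4$ and forces $d\ge6$, so $p$ is good. By Proposition 12, $I(p)$ is spanned by elements $F_{h;a,b}=2\bigl((ha^2)(hb^2)-(hab)^2\bigr)$ with $\deg a\le2$, all of rank $3$. The homogeneous ideal of $\mathcal C$ is known to be generated by $I(\mathcal C)_2=I(p)$, so $\mathcal C$ satisfies $\mathrm{QR}(3)$. Since the rank index is always at least $3$, $\operatorname{rank-index}(\mathcal C)=3$. $\square$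

## 10. Points of rank two

We turn to Theorem 3. By Lemma 7, a nonzero element of $I(p)$ of rank $\le3$ has rank $3$ and is a multiple of some $F_{h;a,b}$. The case $k=1$ is Proposition 1: if $\ell\in\mathrm{Ann}(p)_1$ has root $w$, then $p$ is a multiple of $\mathrm{ev}_w$. The cases $k\ge4$ (where $d\ge6$), and $k=3$, $d\ge5$, $f$ squarefree, are Proposition 12.

**Proposition 13.** If $d\ge4$ and $k(p)=2$, then $I(p)$ is spanned by rank $3$ quadrics.

*Proof.* We induct on $d$. By (S1), $\mathrm{Ann}(p)_2=\mathbb Kf$, as $4\le d+1$.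

**Base case $d=4$.** By Lemma 8, $\dim I(p)=2$, so we need two independent rank $3$ elements. The first is $F_0=[xy]^2f(x)f(y)=F_{f;s,t}$, which lies in $I(p)$ as $fS_2\subset\ker p$. For the second, the form $\beta(a,b)=p(ab)$ on $S_2$ has kernel $\mathrm{Ann}(p)_2=\mathbb Kf$, so it is nondegenerate on the $2$-dimensional space $S_2/\mathbb Kf$, which has exactly two isotropic lines. They give exactly two planes $W=\langle f,b\rangle$, totally isotropic for $\beta$, and $F_{1;f,b}\in I(p)$. Suppose $F_{1;f,b}\in\mathbb KF_0$. At a root $w$ of $f$ we have $F_0(w,y)=0$ and $F_{1;f,b}(w,y)=b(w)^2f(y)^2$, so $b(w)=0$: $b$ vanishes at all roots of $f$. If $f$ is squarefree, then $b\in\mathbb Kf$, a contradiction. If $f=m^2$, then $m\mid b$ and $W=mS_1$, which can be only one of the two planes; use the other one. In each case some $F_{1;f,b}$ is independent of $F_0$.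

**Induction step $d\ge5$.** For $\ell\nmid f$, Lemma 6 gives $k(\ell p)=2$ and $f\in\mathrm{Ann}(\ell p)_2$, so $\mathrm{Ann}(\ell p)_2=\mathbb Kf$, as $4\le(d-1)+1$. For $\ell,\ell'\nmid f$, Lemma 6 applied to $\ell p\in S_{d-1}^*$ gives $k(\ell\ell'p)=2$. Put $\delta(e)=\frac{e(e-3)}2$. Since $d-2\ge3$, Lemma 8 gives the dimensions $\delta(d),\delta(d-1),\delta(d-2)$ of $I(p),I(\ell p),I(\ell\ell'p)$, and (5) gives (4). Moreover $\delta(d-1)\ge\delta(4)=2>0$. Choose $z_3$ with $\ell_3\nmid f$ and $0\ne F_1\in I(\ell_3p)$; then $z_1\ne z_3$ with $\ell_1\nmid f$ and $F_1(z_1,\cdot)\not\equiv0$; then $z_2\ne z_1,z_3$ with $\ell_2\nmid f$ and $F_1(z_1,z_2)\ne0$. By Lemma 11, $I(p)=N_1+N_2+N_3$. By induction and Lemma 10 each $N_i$ is spanned by rank $3$ elements. $\square$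

## 11. Points of rank three for which $I(p)$ has too few rank-three quadrics

**Proposition 14.** If $d=4$ and $k(p)=3$, then $I(p)$ is $1$-dimensional and contains no quadric of rank $3$.

*Proof.* By Lemma 8, $\dim I(p)=1$. A rank $3$ element would be a multiple of some $F_{h;a,b}$ with $\deg a\in\{1,2\}$. If $\deg a=1$, then $p(hS_2)=0$, so $h\in\mathrm{Ann}(p)_2=0$. If $\deg a=2$, then $h$ is a constant and $\langle a,b\rangle$ is a totally isotropic plane for the form $p(ab)$ on $S_2$. This form is nondegenerate since $\mathrm{Ann}(p)_2=0$, and a nondegenerate form on a $3$-dimensional space has no such plane. $\square$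

**Proposition 15.** Let $d\ge5$ and $k(p)=3$, and suppose the cubic $f$ spanning $\mathrm{Ann}(p)_3$ has a multiple root. Then $I(p)$ is not spanned by rank $3$ quadrics.

*Proof.* The plan is modeled on the coefficient $\alpha$ of the quintic in Section 6. We find a functional $\psi$ on $\mathrm{Sym}^2S_{d-2}$ that vanishes on all rank $3$ elements of $I(p)$ but not on $I(p)$.

**Step 1: set up coordinates and describe the functionals vanishing on $I(p)$.** Use an affine coordinate $t$, so that $S_e$ is the space of polynomials of degree $\le e$ and $[xy]^2=(x-y)^2$. Choose it so that the multiple root of $f$ is $0$ and any other root is finite. Then, up to scalar, $f=t^2(t-\nu)$ with $\nu\ne0$ (double case) or $f=t^3$ (triple case). Let $e_i$ be the coefficient functional of degree $i$, and for $G\in\mathrm{Sym}^2S_{d-2}$ write $G_{ij}=(e_i\otimes e_j)G$ and $G_i(\nu)=(e_i\otimes\mathrm{ev}_\nu)G$. By (2), $I(p)=\bigcap_{v\in S_d^*}\ker T_v$, where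
$$T_v(G)=(p\otimes v)\bigl((x-y)^2G(x,y)\bigr).$$
The $T_v$ form a linear space of functionals, so a functional vanishes on $I(p)$ iff it equals some $T_v$. Let $U=(fS_{d-3})^\perp\subset S_d^*$, of dimension $3$; it contains $p$.

**Step 2: compute $\langle T_v:v\in U\rangle$ and choose $\psi$.** Write $G=\sum_jG^{(j)}(x)y^j$. The coefficients of $y^0,y^1,y^2$ in $(x^2-2xy+y^2)G$ are
$$x^2G^{(0)},\qquad x^2G^{(1)}-2xG^{(0)},\qquad x^2G^{(2)}-2xG^{(1)}+G^{(0)}.\tag{6}$$

*Double case.* The functionals $e_0,e_1,\mathrm{ev}_\nu$ kill $fS_{d-3}$ and are independent, so they span $U$, and $p=\alpha e_0+\beta e_1+\gamma\,\mathrm{ev}_\nu$. Here $\beta\ne0$, since otherwise $t(t-\nu)\in\mathrm{Ann}(p)_2$, and $\gamma\ne0$, since otherwise $t^2\in\mathrm{Ann}(p)_2$. Applying $p$ to the first two entries of (6), and to $(x-\nu)^2G(x,\nu)$, gives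
$$\begin{aligned}T_{e_0}&=\gamma\nu^2G_0(\nu),\\ T_{e_1}&=\gamma\nu^2G_1(\nu)-2\beta G_{00}-2\gamma\nu G_0(\nu),\\ T_{\mathrm{ev}_\nu}&=\alpha\nu^2G_0(\nu)+\beta\bigl(\nu^2G_1(\nu)-2\nu G_0(\nu)\bigr).\end{aligned}$$
The first yields $G_0(\nu)$, then the third yields $G_1(\nu)$, then the second yields $G_{00}$. So $\langle T_v:v\in U\rangle=\langle G_0(\nu),G_1(\nu),G_{00}\rangle$. Put $\psi=G_{01}$. Since $e_0,e_1,\mathrm{ev}_\nu$ are independent on $S_{d-2}$, the functionals $G_{00}$, $G_{01}$, $G_0(\nu)$, $G_1(\nu)$ on $\mathrm{Sym}^2S_{d-2}$, which are distinct monomials of degree $2$ in them, are independent. So $\psi$ is not in this span.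

*Triple case.* Now $U=\langle e_0,e_1,e_2\rangle$ and $p=\alpha e_0+\beta e_1+\gamma e_2$ with $\gamma\ne0$, since otherwise $t^2\in\mathrm{Ann}(p)_2$. Applying $p$ to (6) and using $G_{ij}=G_{ji}$,
$$\begin{aligned}T_{e_0}&=\gamma G_{00},\\ T_{e_1}&=-2\beta G_{00}+\gamma(G_{01}-2G_{10})=-\gamma G_{01}-2\beta G_{00},\\ T_{e_2}&=\alpha G_{00}+\beta(G_{10}-2G_{01})+\gamma(G_{02}-2G_{11}+G_{20})=\alpha G_{00}-\beta G_{01}+2\gamma(G_{02}-G_{11}).\end{aligned}$$
So $\langle T_v:v\in U\rangle=\langle G_{00},G_{01},G_{02}-G_{11}\rangle$. Put $\psi=G_{02}$, which is not in this span, since $e_0,e_1,e_2$ are independent on $S_{d-2}$.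

**Step 3: show that $\psi$ does not vanish on $I(p)$.** Otherwise $\psi=T_v$ for some $v\in S_d^*$; we show that then $v\in U$, contradicting Step 2. By (S1), $\mathrm{Ann}(p)_{d-2}=fS_{d-5}$. Let $g\in fS_{d-5}$ and $u\in S_{d-2}$. We have $e_0(g)=e_1(g)=0$, and $e_2(g)=0$ in the triple case, so $\psi(g\otimes u+u\otimes g)=0$. Also $p_x\bigl((x-y)^2g(x)\bigr)=p(t^2g)-2y\,p(tg)+y^2p(g)=0$. Hence
$$0=T_v(g\otimes u+u\otimes g)=v_y\bigl(g(y)\,q_u(y)\bigr),\qquad q_u(y)=p_x\bigl((x-y)^2u(x)\bigr).$$
Here $q_u(y)=(up)(t^2)-2y\,(up)(t)+y^2(up)(1)$. As $\mathrm{Ann}(p)_2=0$, the map $S_{d-2}\to S_2^*$, $u\mapsto up$, is onto (it is the transpose of the injective map $e\mapsto ep$, as in Proposition 9). So the three values $(up)(1),(up)(t),(up)(t^2)$ are arbitrary, and the $q_u$ exhaust $S_2$. Therefore $v$ kills $fS_{d-5}\cdot S_2$, which spans $fS_{d-3}$, that is, $v\in U$.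

**Step 4: show that $\psi$ vanishes on every rank $3$ element of $I(p)$.** By Lemma 7 such an element corresponds, up to scalar, to $G=h(x)h(y)B(x,y)^2$ with $B=\frac{a(x)b(y)-a(y)b(x)}{x-y}$, a symmetric polynomial. In both cases $G_{00}$ is among the functionals $T_v$ of Step 2, so $G_{00}=h_0^2B_{00}^2=0$, where $h_0=h(0)$ and $B_{ij}$ is the coefficient of $x^iy^j$ in $B$. If $h_0=0$, then $G(0,y)=0$, so $G_{01}=G_{02}=0$ and $\psi(G)=0$. If $h_0\ne0$, then $B_{00}=0$ and $B(0,y)=B_{01}y+\cdots$. So $G(0,y)=h_0h(y)B(0,y)^2$ starts with $h_0^2B_{01}^2y^2$. Thus $G_{01}=0$, which settles the double case, and $G_{02}=h_0^2B_{01}^2$. In the triple case, $B_{10}=B_{01}$ and $B^2=B_{01}^2(x+y)^2+(\text{terms of total degree}\ge3)$, so $G_{11}=2h_0^2B_{01}^2$. Since $G_{02}=G_{11}$ on $I(p)$ by Step 2, $B_{01}=0$ and $\psi(G)=G_{02}=0$.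

By Steps 3 and 4 all rank $3$ elements of $I(p)$ lie in the proper subspace $\ker\psi|_{I(p)}$. $\square$

By Lemma 5, $k(p)$ is the rank in Theorem 3. Propositions 1, 12 and 13 prove the positive cases, and Propositions 14 and 15 show that the listed exceptions are real. This proves the classification in Theorem 3.

## 12. Rank three means a trisecant line

It remains to prove the last sentence of Theorem 3. Let $r\ge3$, so $d\ge4$, and suppose that the ideal of $\mathcal C_p$ is generated by quadrics.

**Step 1: rule out $k(p)=3$, which contains all the exceptions.** Suppose $k(p)=3$. For every $0\ne e\in S_2$ the map $V_p\to S_d/eS_{d-2}$ is onto: otherwise $V_p+eS_{d-2}\neq S_d$, so $eS_{d-2}\subset V_p$ because $V_p$ is a hyperplane, and $e\in\mathrm{Ann}(p)_2=0$. So $V_p$ separates points and tangent vectors of $\mathbb P^1$, that is, $V_p$ is very ample, and $\mathcal C_p\cong\mathbb P^1$ has degree $d\ge4$. Take $0\ne f\in\mathrm{Ann}(p)_3$, so $fS_{d-3}\subset V_p$. The linear forms in $V_p$ that vanish on the degree $3$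 divisor of $f$ are those in $V_p\cap fS_{d-3}=fS_{d-3}$, a space of dimension $d-2$, of codimension $2$ in $V_p$. So this length $3$ subscheme of $\mathcal C_p$ lies on a line $L$. A quadric containing $\mathcal C_p$ restricts to $L$ as a quadratic form vanishing on a subscheme of length $3$, so it contains $L$. But $L\not\subset\mathcal C_p$, because $\mathcal C_p$ is an irreducible curve of degree at least $4$. So the quadrics containing $\mathcal C_p$ do not cut it out, a contradiction.

**Step 2: apply the classification.** So $k(p)\ne3$, and $I(p)$ is spanned by quadrics of rank $\le3$. They generate the ideal of $\mathcal C_p$, so $\mathcal C_p$ satisfies $\mathrm{QR}(3)$, and with $\operatorname{rank-index}(\mathcal C_p)\ge3$ we get $\operatorname{rank-index}(\mathcal C_p)=3$. This completes the proof of Theorem 3. $\square$
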